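# The Euler constant is an integrated algebraic number

## A first guess about $\gamma$, and some numbers that test it

Let
$$\gamma=\lim_{n\to\infty}\Big(\sum_{k=1}^n\frac1k-\log n\Big)$$
be the Euler constant. These notes are about a countable real closed field $K\subset\mathbb R$, the field of *integrated algebraic numbers*. Roughly, start with all power series that are algebraic over $\mathbb Q[x_1,\dots,x_n]$, and close up under the usual operations of local analytic geometry and under taking antiderivatives. Then $K$ is the set of coefficients of the series obtained. The precise definition is in the next section. For the moment we need only two known facts: every *period* lies in $K$, and $K$ is closed under $\exp$ and under $\log$ of positive elements. A period is an absolutely convergent integral over some $\mathbb R^n$ of a function that is semialgebraic over $\mathbb Q$. For example, $\log 2=\int_1^2\frac{dt}t$ and $\pi=\int_{x^2+y^2\le1}dx\,dy$ are periods, so they lie in $K$, and so does $e=\exp(1)$.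

Does $\gamma$ lie in $K$? The answer one would first guess is *no*. The number $\gamma$ is defined by a limit, and $K$ is built by finitary operations. The natural integrals for $\gamma$ run into a point where the integrand is not analytic. The guess is stated as a conjecture in the source of the problem, Tobias Kaiser, "Periods, Power Series, and Integrated Algebraic Numbers", arXiv:2211.01269 (2022): "the Euler constant $\gamma$ is not an integrated algebraic number."

Let us test the guess by hand. Every number $\sum_{k\le n}\frac1k-\log n$ is in $K$, but this decides nothing, since every real number is a limit of rationals and $\mathbb Q\subset K$. A better test uses a function of which $\gamma$ is an integral. For $s>-1$ put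
$$H(s)=\sum_{k\ge1}\Big(\frac1k-\frac1{k+s}\Big).$$
For $s\in[0,1]$ the terms are nonnegative, so by monotone convergence
$$\int_0^1H(s)\,ds=\sum_{k\ge1}\Big(\frac1k-\log\frac{k+1}k\Big)=\lim_{n\to\infty}\Big(\sum_{k\le n}\frac1k-\log(n+1)\Big)=\gamma.\tag{1}$$
We can also write $H$ as an integral. For each $k\ge1$ we have $\int_0^1t^{k-1}(1-t^s)\,dt=\frac1k-\frac1{k+s}$. For fixed $s$ the functions $t^{k-1}(1-t^s)$ on $(0,1)$ all have the same constant sign. So we may sum $\frac1{1-t}=\sum_{k\ge1}t^{k-1}$ termwise, by monotone convergence, and get
$$H(s)=\int_0^1\frac{1-t^s}{1-t}\,dt\qquad(s>-1).\tag{2}$$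

Now compute values. Clearly $H(0)=0$ and $H(1)=1$. With $t=w^2$,
$$H(\tfrac12)=\int_0^1\frac{dt}{1+\sqrt t}=2\int_0^1\frac{w}{1+w}\,dw=2-2\log2\in K.$$
In general, for a rational $p/q>-1$ with $q\ge1$, the substitution $t=w^q$ gives
$$H(p/q)=q\int_0^1\frac{w^{q-1}-w^{p+q-1}}{1-w^q}\,dw,$$
where $p+q-1\ge0$. The integrand is a bounded rational function over $\mathbb Q$ on $[0,1)$, so $H(p/q)$ is a period. Hence $H$ takes values in $K$ at *every* rational point of $(-1,\infty)$.

The Taylor coefficients of $H$ at $0$ behave equally well. For $|s|<1$, expanding each term geometrically (the double series converges absolutely) gives $H(s)=\sum_{m\ge1}(-1)^{m+1}\zeta(m+1)s^m$, and $\zeta(m)=\int_{[0,1]^m}\frac{dx}{1-x_1\cdots x_m}$ is a period for $m\ge2$. So all coefficients of $H$ at $0$ lie in $K$.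

These tests speak against the guess, but they prove nothing yet. To integrate $H$ inside the system we need $H$ itself, as a power series, to belong to the system, and coefficients in $K$ are not enough for that. We shall see in the next section that the set of one-variable series in the system is countable, while there are uncountably many convergent series with coefficients in $\{0,1\}$ alone. The real test is whether $H$ belongs to the system. It does, and the guess is false.

**Theorem 1.** $\gamma\in K$.

So the conjecture is disproved. The theorem says nothing about irrationality of $\gamma$. A proof of $\gamma\notin K$ would have implied irrationality, since $\mathbb Q\subset K$.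

## The rings $A_n$, the field $K$ and the structure $\mathcal R$

A convergent power series in $x_1,\dots,x_n$ is *algebraic* if it is algebraic over $\mathbb Q[x_1,\dots,x_n]$. Examples are $\sqrt{1+x}$, $\frac1{1+x}$, and the constant $\sqrt2$.

**Weierstraß division.** A series $f(x,y)$, with $y$ a single variable, is *regular of order $d$ in $y$* if $f(0,y)=y^d\cdot(\text{unit})$. The division theorem says: for every convergent $g(x,y)$ there are unique convergent series $Q(x,y)$ and $r_0(x),\dots,r_{d-1}(x)$ with
$$g=Q\,f+\sum_{j<d}r_j(x)\,y^j.$$
For example, division by $f=y$ gives $r_0(x)=g(x,0)$ and $Q=(g(x,y)-g(x,0))/y$.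

**Definition.** A *convergent Analysis system* is a system $(A_n)_{n\ge1}$, where $A_n$ is a ring of real power series in $n$ variables, each convergent in some neighborhood of $0$, such that the system

- contains the polynomials;
- is closed under permutation of variables, composition, reciprocals of units and the implicit function operation;
- is closed under Weierstraß division;
- is closed under re-expansion of a series at points of its domain of convergence whose coordinates lie in the coefficient field;
- is closed under taking antiderivatives with respect to a variable, with base point $0$.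

Without the last item it is called a convergent Weierstraß system. In a composition, the inner series vanish at $0$. Setting a variable equal to $0$ is a composition. Whenever we re-expand, the point lies in an open polydisc around $0$ on which the series converges. For instance, $\log(1+x)$ re-expanded at $\frac12$ is $\log\frac32+\log(1+\frac23x)$.

**Definition.** The system of *integrated algebraic power series* is the smallest convergent Analysis system that contains all algebraic power series. From now on $(A_n)$ denotes this system. Its coefficients form a countable real closed field $K\subset\mathbb R$, the field of *integrated algebraic numbers*.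

**Definition.** Let $f\in A_n$ converge on a neighborhood of $[-1,1]^n$. The *restricted integrated algebraic function* of $f$ equals $f$ on $[-1,1]^n$ and $0$ elsewhere. Let $\mathcal R$ be the structure on the ordered field $K$ generated by all these functions, for all $n$. Definability allows parameters from $K$ only.

For example, $e^x-1$ will be seen to lie in $A_1$ and converges everywhere, so the exponential function restricted to $[-1,1]$ is definable in $\mathcal R$. The structure $\mathcal R$ is o-minimal and countable: there are only countably many definable sets, even with parameters. Equivalently to the definition above, the elements of $K$ are exactly the absolutely convergent integrals $\int_{\mathbb R^n}g$ of functions $g$ whose restriction to $K^n$ is definable in $\mathcal R$. Here $g$ is the real function given by the same formula. We shall work with power series and not with this description.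

The countability of $A_1$ used above follows. For $f\in A_1$ choose a rational $c>0$ such that $f(cx)$ converges on a neighborhood of $[-1,1]$. The restricted function of $f(cx)$ is one of countably many definable functions. Together with $c$ it determines $f$, because it gives the values of $f$ on a set of points accumulating at $0$.

**Derivatives and constants.** We now show that the system is closed under partial derivatives, and that its coefficients are elements of it. Let $f\in A_n$. By composition $f(x+ye_i)\in A_{n+1}$, and Weierstraß division by $y$ gives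
$$f(x+ye_i)=y\,Q(x,y)+f(x),\qquad Q(x,0)=\partial_if\in A_n.$$
So all derivatives of $f$ are in $A_n$, and substituting $0$ shows that each coefficient $\partial^\alpha f(0)/\alpha!$ is in the system as a constant series. Hence $K\subset A_n$, and all polynomials over $K$ are in $A_n$. Put $A_0=K$.

## $A$-analytic functions

The series in $A_n$ are germs at $0$, and we want to integrate over intervals of definite length. This section builds the language for that.

**Definition.** Let $U\subset\mathbb R^n$ be open. A real analytic function $F:U\to\mathbb R$ is *$A$-analytic* if for each $a\in U\cap K^n$ the Taylor series $F(a+x)$ is in $A_n$. A complex-valued $F$ is $A$-analytic if $\operatorname{Re}F$ and $\operatorname{Im}F$ are.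

Polynomials over $K$ are $A$-analytic on $\mathbb R^n$. A constant $c\notin K$ (these exist, as $K$ is countable) is not: *if $F$ is real-valued and $A$-analytic and $a\in U\cap K^n$, then $F(a)\in K$*, being a coefficient of a series in the system.

Sums, products, partial derivatives, and reciprocals of nowhere vanishing functions are again $A$-analytic, since $A_n$ is a ring closed under derivatives and reciprocals of units. This also holds for complex values, because $1/(p+iq)=(p-iq)/(p^2+q^2)$. A composition $F\circ G$ of $A$-analytic functions is $A$-analytic: if $a\in K^m$, then $G(a)\in K^n$, and we compose the series $F(G(a)+\cdot)$ with $G(a+x)-G(a)$, which vanishes at $0$ and has entries in $A_m$. In particular we may fix a variable at a value in $K$.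

**(T1) Continuation.** *Let $U\subset\mathbb R^n$ be open and connected, and $F$ real analytic on $U$. If the Taylor series of $F$ at one point of $U\cap K^n$ is in $A_n$ (call such a point good), then $F$ is $A$-analytic on $U$.*

*Proof.* The purpose is to spread goodness by re-expansion, with steps whose size we control. Use the sup norm. For $p\in U$ choose $r_p>0$ such that $B(p,3r_p)\subset U$ and $F$ extends holomorphically to the complex polydisc of radius $3r_p$ about $p$. If $q\in B(p,r_p)$, the polydisc of radius $2r_p$ about $q$ lies in the previous one, so the Taylor series at $q$ converges to $F$ there. Any two points of $B(p,r_p)$ have distance less than $2r_p$. So if one $K$-point of $B(p,r_p)$ is good, re-expansion shows that all its $K$-points are good.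

Let $U'$ be the set of $p\in U$ that have a neighborhood all of whose $K$-points are good. It is open. It is nonempty, since it contains the given good point $a$: all $K$-points of $B(a,r_a)$ are good. It is closed in $U$: if $p\in U$ is a limit of points of $U'$, then $B(p,r_p)$ contains a nonempty open set whose $K$-points are good. Since $\mathbb Q\subset K$ is dense, this open set contains a $K$-point. So $B(p,r_p)$ contains a good $K$-point, all of its $K$-points are good, and $p\in U'$. As $U$ is connected, $U'=U$. $\square$

**(T2) Elementary functions.** *The functions $\exp,\sin,\cos$ are $A$-analytic on $\mathbb R$, $\log$ is on $(0,\infty)$, and $(x,a)\mapsto x^a$ is on $(0,\infty)\times\mathbb R$. Moreover $\pi\in K$.*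

*Proof.* By (T1) one good point suffices for each function. We have $\log(1+x)=\int_0^x\frac{dt}{1+t}\in A_1$. Solving $\log(1+y)=x$ for $y$ by the implicit function operation gives $e^x-1\in A_1$. Similarly $\arctan x=\int_0^x\frac{dt}{1+t^2}\in A_1$; solving $\arctan y=x$ gives $\tan x\in A_1$, and hence
$$\sin x=\frac{2\tan(x/2)}{1+\tan^2(x/2)},\qquad \cos x=\frac{1-\tan^2(x/2)}{1+\tan^2(x/2)}$$
are in $A_1$. Finally $x^a=\exp(a\log x)$ is a composition, and $\pi$ is a period. $\square$

**(T3) Integration.** *Let $F$ be $A$-analytic on an open $U\subset\mathbb R^n\times\mathbb R$, let $V\subset\mathbb R^n$ be open, and let $\alpha<\beta$ be in $K$ with $V\times[\alpha,\beta]\subset U$. Then $G(x)=\int_\alpha^\beta F(x,t)\,dt$ is $A$-analytic on $V$ (for $n=0$: $G\in K$).*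

*Proof.* The system has antiderivatives of germs only, so we cut $[\alpha,\beta]$ into short pieces with endpoints in $K$. Let $a\in V$. By compactness of $\{a\}\times[\alpha,\beta]$ there is $\rho>0$ such that for all $t_0\in[\alpha,\beta]$ the Taylor series of $F$ at $(a,t_0)$ converges to $F$ on the polydisc of radius $2\rho$. Let $t_j=\alpha+j\eta$ with $\eta=(\beta-\alpha)/M<\rho$, for $0\le j\le M$; these lie in $K$. For $0\le j<M$ let $F_j$ be the series at $(a,t_j)$, and $P_j$ its antiderivative in $t$ with base point $0$. It converges on the same polydisc, which contains $(0,\eta)$. Re-expanding $P_j$ at $(0,\eta)$ and setting the last variable equal to $0$ gives the series in $x$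
$$\int_0^\eta F_j(x,t)\,dt=\int_{t_j}^{t_{j+1}}F(a+x,t)\,dt .$$
So $G$ is real analytic near $a$. If $a\in K^n$, then $F_j,P_j\in A_{n+1}$ and the displayed series is in $A_n$. Sum over $j$. $\square$

**(T4) Division.** *Let $I$ be an open interval, let $f,g$ be $A$-analytic on $I$ with $g\not\equiv0$, let $\varphi$ be real analytic on $I$, and $f=g\varphi$. Then $\varphi$ is $A$-analytic on $I$.*

*Proof.* The point is that zeros of $g$ do no harm. Let $c\in I\cap K$. Since $g$ is analytic and not identically zero, $g(c+x)=x^du(x)$ with $u(0)\ne0$. Then $f(c+x)=x^d\cdot u(x)\varphi(c+x)$. By uniqueness of Weierstraß division by $x^d$, the series $u(x)$ and $u(x)\varphi(c+x)$ are the quotients of $g(c+x)$ and $f(c+x)$, with remainder $0$, so both are in $A_1$. Hence so is $\varphi(c+x)=(u\varphi)\cdot u^{-1}$. $\square$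

By (1) and (T3) with $n=0$, Theorem 1 will follow once we show that **$H$ is $A$-analytic on $(-1,\infty)$**.

## The factor $t^s$ at $t=0$

The first thing to try is to apply (T3) to the integral (2). We need the integrand to be $A$-analytic in a neighborhood of the closed interval of integration. Let us look at the two ends separately. Cut (2) at $t=\frac12$, put $t=1-u$ in the right half, and write the left half as the integral of $\frac1{1-t}$ (which is $\log2$) minus the rest:
$$H(s)=P(s)+\log2-B(s),\tag{3}$$
$$P(s)=\int_0^{1/2}\frac{1-(1-u)^s}{u}\,du,\qquad B(s)=\int_0^{1/2}\frac{t^s}{1-t}\,dt=2^{-s-1}\sum_{n\ge0}\frac{2^{-n}}{n+1+s}.\tag{4}$$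
The series for $B$ comes from integrating $\sum_n t^{s+n}$ termwise; all terms are positive.

**The end $t=1$: $P$ is $A$-analytic on $\mathbb R$.** Here (T3) works. The function $(s,u)\mapsto\big(1-\exp(s\log(1-u))\big)/u$ extends real analytically to $\mathbb R\times(-\infty,1)$, because its numerator vanishes on $u=0$. At $K$-points with $u\ne0$ it is a quotient of $A$-analytic functions with nonvanishing denominator. At a $K$-point $(s_0,0)$, the Taylor series of the numerator is in $A_2$ and is divisible by $u$; by uniqueness of Weierstraß division by $u$ the quotient is in $A_2$. So the integrand is $A$-analytic, and (T3) applies on $[0,\frac12]$.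

**The end $t=0$.** Here the method stops: for $s$ not an integer, $t^s$ is not analytic at $t=0$, so the hypothesis of (T3) fails at this one point. Three repairs suggest themselves.

The first is to raise the exponent. Since $t^s-t^{s+1}=t^s(1-t)$, we have $B(s)=B(s+1)+\frac{2^{-s-1}}{s+1}$, so we may replace $s$ by $s+m$. The integrand $t^{s+m}/(1-t)$ becomes smoother at $0$ as $m$ grows, but for noninteger $s$ it is never analytic there. The second is to substitute $t=e^{-x}$. Then $t^s\,dt$ becomes $-e^{-(s+1)x}\,dx$, but the interval becomes $[\log2,\infty)$, and (T3) needs a compact interval. The third is to use the series in (4), each term of which is $A$-analytic in $s$ on $(-1,\infty)$. But the closure properties give finite sums, not infinite ones.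

The substitution $t=w^q$ that served for $H(p/q)$ is also of no use now: it depends on $s$, and we need an interval of values of $s$ at once.

## A half-circle in place of the segment, and the factor $\sin\pi s$

The way out is not to repair the integrand at $0$, but to avoid the point $0$. The function $z^s/(1-z)$ is analytic on $0<|z|<1$, but multivalued: along a circuit around $0$ it is multiplied by $e^{2\pi is}$. Take the branch $(-z)^s$, cut along the positive axis, and integrate $(-z)^s/(1-z)$ over the circle $|z|=\frac12$, counterclockwise, from the upper side of the cut to the lower side. Since $s>-1$, we may contract the path to the two sides of the segment $[0,\frac12]$. On the upper side $(-z)^s=t^se^{-i\pi s}$, on the lower side $t^se^{i\pi s}$, so the integral is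
$$\big(e^{i\pi s}-e^{-i\pi s}\big)B(s)=2i\sin(\pi s)\,B(s).$$
The circle is a compact path on which everything is analytic in $s$ and in the angle, so (T3) can handle the left side. The price is the factor $\sin\pi s$, which vanishes at the integers, including the endpoints $0$ and $1$ of our interval of integration. This price (T4) can pay, because $B$ is analytic anyway. With $z=-\frac12e^{i\theta}$, $-\pi\le\theta\le\pi$, and the symmetry $\theta\mapsto-\theta$, the circle integral becomes an integral over a half-circle. The proof below takes this as its definition and checks the identity by series, so that it does not depend on the contour argument.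

**Step 1: the half-circle integral is $A$-analytic.** Put
$$C(s)=-\int_0^\pi\frac{\cos((s+1)\theta)+\frac12\cos(s\theta)}{\frac54+\cos\theta}\,d\theta .$$
The denominator is at least $\frac14$, so by (T2) the integrand is $A$-analytic on $\mathbb R^2$. Since $\pi\in K$, (T3) shows that $C$ is $A$-analytic on $\mathbb R$.

**Step 2: $C(s)=\sin(\pi s)\,2^{s+1}B(s)$ for $s>-1$.** This step identifies $C$. We have $|1+\frac12e^{i\theta}|^2=\frac54+\cos\theta$ and $\operatorname{Re}\big[e^{i(s+1)\theta}(1+\frac12e^{-i\theta})\big]=\cos((s+1)\theta)+\frac12\cos(s\theta)$. Hence the quotient in the integral is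
$$\operatorname{Re}\frac{e^{i(s+1)\theta}}{1+\frac12e^{i\theta}}=\sum_{n\ge0}\Big(-\frac12\Big)^n\cos((s+1+n)\theta),$$
with uniform convergence in $\theta$. We integrate termwise over $[0,\pi]$, where $s+1+n>0$, and use $\sin((s+1+n)\pi)=(-1)^{n+1}\sin(\pi s)$:
$$C(s)=-\sum_{n\ge0}\Big(-\frac12\Big)^n\frac{\sin((s+1+n)\pi)}{s+1+n}=\sin(\pi s)\sum_{n\ge0}\frac{2^{-n}}{n+1+s}=\sin(\pi s)\,2^{s+1}B(s).\tag{5}$$

**Step 3: $B$ is $A$-analytic on $(-1,\infty)$.** We divide by the sine. Write (5) as $2^{-s-1}C(s)=\sin(\pi s)\cdot B(s)$. Since $\log2,\pi\in K$, the functions $2^{-s-1}C(s)=\exp(-(s+1)\log2)\,C(s)$ and $\sin(\pi s)$ are $A$-analytic on $(-1,\infty)$. The function $B$ is real analytic there, since its series in (4) converges locally uniformly on $\operatorname{Re}s>-1$. By (T4), $B$ is $A$-analytic on $(-1,\infty)$.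

At $s=0$ both sides of (5) vanish, and comparing first derivatives gives $C'(0)=2\pi B(0)=2\pi\log2$. In this way the division recovers $B$ at a zero of the sine.

**Step 4: end of the proof of Theorem 1.** By (3), $H=P+\log2-B$ is $A$-analytic on $(-1,\infty)$. By (T3) with $n=0$ and (1), $\gamma=\int_0^1H(s)\,ds\in K$. $\blacksquare$

## The functions $\Gamma(a)$ and $\Gamma(a,x)$

We proved more than the membership of one number: the function $H$ is in the system, and $H$ is the digamma function up to a constant. This gives the Gamma function. The incomplete Gamma function needs one more half-circle.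

**Theorem 2.** *$1/\Gamma$ is $A$-analytic on $\mathbb R$, $\log\Gamma$ is $A$-analytic on $(0,\infty)$, and $\Gamma(a,x)=\int_x^\infty t^{a-1}e^{-t}\,dt$ is $A$-analytic on $\mathbb R\times(0,\infty)$. Hence $\Gamma(a),\psi^{(m)}(a)\in K$ for $a\in K\setminus\{0,-1,-2,\dots\}$, and $\Gamma(a,x)\in K$ for $a,x\in K$, $x>0$. In particular $\int_1^\infty e^{-t}\frac{dt}t$ and Gompertz's constant $\int_0^\infty\frac{e^{-t}}{1+t}\,dt=e\,\Gamma(0,1)$ lie in $K$. For $0<a<b$ in $K$, $\Gamma|_{[a,b]}$ is definable in $\mathcal R$.*

**Step 1: $\log\Gamma$ and $1/\Gamma$.** We integrate the digamma function. Classically $\psi(1+s)=-\gamma+H(s)$ for $s>-1$, and $\log\Gamma(1)=0$, so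
$$\log\Gamma(1+s)=-\gamma s+\int_0^sH(u)\,du=-\gamma s+s\int_0^1H(s\tau)\,d\tau .$$
The last form has fixed limits. The function $(s,\tau)\mapsto H(s\tau)$ is $A$-analytic on $\{s\tau>-1\}$, which contains $(-1,\infty)\times[0,1]$. By (T3), and by $\gamma\in K$ (Theorem 1), $\log\Gamma(1+s)$ is $A$-analytic on $(-1,\infty)$. So $\log\Gamma$ and $1/\Gamma=\exp(-\log\Gamma)$ are $A$-analytic on $(0,\infty)$. For each $n\ge1$,
$$\frac1{\Gamma(x)}=\frac{x(x+1)\cdots(x+n-1)}{\Gamma(x+n)},$$
and the right side is $A$-analytic on $(-n,\infty)$. So $1/\Gamma$ is $A$-analytic on $\mathbb R$. Taking reciprocals and derivatives, $\Gamma$, $\psi=\Gamma'/\Gamma$ and all $\psi^{(m)}$ are $A$-analytic on $\mathbb R\setminus\{0,-1,-2,\dots\}$. Thus $\Gamma(a),\psi^{(m)}(a)\in K$ for $a$ in $K$ off the poles.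

**Step 2: definability of $\Gamma|_{[a,b]}$.** We cover $[a,b]$ by intervals on which $\Gamma$ is a rescaled restricted function. The Taylor series of $\Gamma$ at $c>0$ has radius of convergence $c$, the distance to the pole $0$. Take $\delta=a/2\in K$ and $c_j=a+j\delta$ for $0\le j\le M$ with $c_M\ge b$. Then $\Gamma(c_j+\delta x)\in A_1$ has radius of convergence $c_j/\delta\ge2$, so it converges on a neighborhood of $[-1,1]$, and its restricted function is definable in $\mathcal R$. The intervals $[c_j-\delta,c_j+\delta]$ cover $[a,b]$, and the affine changes of variable have parameters in $K$. So $\Gamma|_{[a,b]}$ is definable.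

**Step 3: a half-circle integral for $\Gamma(a,1)$.** The obstacle is again a power at $0$, now in $\int_0^1t^{a-1}e^{-t}\,dt$. Put
$$D(a)=\int_0^\pi e^{\cos\theta}\cos(a\theta+\sin\theta)\,d\theta ,$$
which is $A$-analytic on $\mathbb R$ by (T2) and (T3). Its integrand is $\operatorname{Re}\big[e^{ia\theta}\exp(e^{i\theta})\big]=\sum_{n\ge0}\frac1{n!}\cos((a+n)\theta)$, uniformly in $\theta$. So for $a>0$
$$D(a)=\sum_{n\ge0}\frac1{n!}\frac{\sin((a+n)\pi)}{a+n}=\sin(\pi a)\sum_{n\ge0}\frac{(-1)^n}{n!\,(a+n)}=\sin(\pi a)\int_0^1t^{a-1}e^{-t}\,dt .$$
Since $\Gamma(a)=\int_0^1t^{a-1}e^{-t}\,dt+\Gamma(a,1)$, and $\sin(\pi a)\Gamma(a)=\pi/\Gamma(1-a)$ by the reflection formula, we get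
$$\sin(\pi a)\,\Gamma(a,1)=\frac{\pi}{\Gamma(1-a)}-D(a),\tag{6}$$
first for $a>0$. Both sides are entire in $a$, so (6) holds for all $a\in\mathbb R$. The right side is $A$-analytic on $\mathbb R$ by Step 1, and $a\mapsto\Gamma(a,1)$ is real analytic. By (T4), $\Gamma(a,1)$ is $A$-analytic on $\mathbb R$.

**Step 4: all $x>0$.** We move the lower limit from $1$ to $x$. With $t=1+\tau(x-1)$,
$$\Gamma(a,x)=\Gamma(a,1)-\int_1^xt^{a-1}e^{-t}\,dt=\Gamma(a,1)-(x-1)\int_0^1t^{a-1}e^{-t}\Big|_{t=1+\tau(x-1)}\,d\tau .$$
For $x>0$ and $\tau\in[0,1]$ we have $t=(1-\tau)+\tau x>0$, so the integrand is $A$-analytic in $(a,x,\tau)$ on the open set $\{1+\tau(x-1)>0\}$, which contains $\mathbb R\times(0,\infty)\times[0,1]$. By (T3), $\Gamma(a,x)$ is $A$-analytic on $\mathbb R\times(0,\infty)$, and its values at $K$-points are in $K$.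

**Step 5: the two constants.** We have $\int_1^\infty e^{-t}\frac{dt}t=\Gamma(0,1)\in K$. Replacing $t$ by $t-1$ gives $\int_0^\infty\frac{e^{-t}}{1+t}\,dt=\int_1^\infty\frac{e^{1-t}}t\,dt=e\,\Gamma(0,1)\in K$. $\blacksquare$

## Integrals $\int_N^\infty e^{-u}u^a(\log u)^m\,h(u^{-1/q})\,du$

**Theorem 3.** *Let $h\in A_1$ have radius of convergence $R$, let $q\ge1$, $m\ge0$ be integers, $a,N\in K$, $N>0$, $N^{-1/q}<R$. Then $\int_N^\infty e^{-u}u^a(\log u)^m\,h(u^{-1/q})\,du\in K$.*

For $u\ge N$ we have $u^{-1/q}\le N^{-1/q}<R$, so $h(u^{-1/q})$ is bounded and the integral converges absolutely. We allow $R=\infty$, with $1/R=0$.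

Take $q=1$, $m=0$ to see the difficulty. If $h\not\equiv0$, (T3) does not apply. Indeed, the substitution $u=1/x$ gives $\int_0^{1/N}e^{-1/x}x^{-a-2}h(x)\,dx$, and this integrand has all right derivatives zero at $0$ without vanishing identically near $0$, so it has no analytic extension there. Expanding $h(1/u)=\sum_nh_nu^{-n}$ and integrating termwise leads to the infinite series $\sum_nh_n\Gamma(a+1-n,N)$, every term of which we control by Theorem 2. But the system gives us no infinite sums. What we may use is an integral over a compact path. So we write $h(1/u)$ by Cauchy's formula as an integral over a circle of $\frac1{u-v}$ against values of $h$, and have to understand one function only: the kernel $W(a,v)=\int_N^\infty\frac{e^{-u}u^a}{u-v}\,du$ on the circle. It satisfies a first-order differential equation in $v$ with a term $\frac av$, and once more a circuit around $0$ with the factor $\sin\pi a$ is what settles it.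

We also need values of a series in $A_1$ at complex points.

**(T5) Complexification.** *If $h\in A_1$ has radius of convergence $R$, then $(x,z)\mapsto h(x+iz)$ is $A$-analytic on $x^2+z^2<R^2$.*

*Proof.* Divide $h(x+y)$, as a series in $x,z,y$, by $y^2+z^2$, which is regular of order $2$ in $y$:
$$h(x+y)=Q\cdot(y^2+z^2)+r_0(x,z)+r_1(x,z)\,y,\qquad r_0,r_1\in A_2.$$
Putting $y=iz$ gives $h(x+iz)=r_0(x,z)+iz\,r_1(x,z)$ near $0$. For real $x,z$ the real part is $r_0$ and the imaginary part is $z\,r_1$; both are in $A_2$ at the origin. Apply (T1) to them on the disc. $\square$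

For example, $h(x)=x^2$ gives $(x+y)^2=1\cdot(y^2+z^2)+(x^2-z^2)+2x\,y$, so $r_0=x^2-z^2$ and $zr_1=2xz$, as it should be.

**Step 1: reduction to $q=1$.** We remove the root. Collect the exponents of $h=\sum h_nx^n$ modulo $q$: $h(y)=\sum_{j<q}y^jr_j(y^q)$ with $r_j(z)=\sum_kh_{j+kq}z^k$. Then
$$h(y)-\sum_{j<q}y^jr_j(z)=\sum_{j<q}y^j\big(r_j(y^q)-r_j(z)\big)$$
is divisible by $y^q-z$, which is regular of order $q$ in $y$. By uniqueness, the $r_j$ are the remainder coefficients in the Weierstraß division of $h(y)$ by $y^q-z$, so $r_j\in A_1$. The radius of convergence of $r_j$ is at least $R^q>1/N$. Since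
$$u^ah(u^{-1/q})=\sum_{j<q}u^{a-j/q}\,r_j(1/u)$$
and $a-j/q\in K$, we may assume $q=1$, with $1/R<N$.

**Step 2: reduction to $m=0$.** We remove the logarithm. Consider
$$L(a)=\int_N^\infty e^{-u}u^ah(1/u)\,du\qquad(a\in\mathbb R).$$
We may differentiate under the integral sign, so $L^{(m)}(a)=\int_N^\infty e^{-u}u^a(\log u)^mh(1/u)\,du$. If $L$ is $A$-analytic on $\mathbb R$, so is $L^{(m)}$, and $L^{(m)}(a)\in K$ for $a\in K$. It remains to show that **$L$ is $A$-analytic on $\mathbb R$**.

**Step 3: the differential equation of the kernel.** Fix $\rho\in K$ with $1/R<\rho<N$ and $\rho>0$. For $|v|<N$ let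
$$W(a,v)=\int_N^\infty\frac{e^{-u}u^a}{u-v}\,du,$$
which is holomorphic in $(a,v)$ since $|u-v|\ge N-|v|$, and let $c(a)=W(a,0)=\Gamma(a,N)$. Integrating by parts with $(u-v)^{-2}=-\frac{d}{du}(u-v)^{-1}$,
$$\partial_vW=\int_N^\infty\frac{e^{-u}u^a}{(u-v)^2}\,du=\frac{e^{-N}N^a}{N-v}-W+a\int_N^\infty\frac{e^{-u}u^a}{u(u-v)}\,du .$$
For $v\ne0$ we have $\frac1{u(u-v)}=\frac1v\big(\frac1{u-v}-\frac1u\big)$, so the last integral is $\frac1v(W-c(a))$, and
$$\partial_vW+\Big(1-\frac av\Big)W=E(a,v),\qquad E(a,v):=\frac{e^{-N}N^a}{N-v}-\frac{a\,c(a)}v.\tag{7}$$

**Step 4: $W(\cdot,\rho)$ is $A$-analytic on $\mathbb R$.** We integrate (7) once around the circle $|v|=\rho$. The integrating factor is $e^vv^{-a}$, which is multivalued, while $W$ is single-valued. Put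
$$w(a,\theta)=W(a,\rho e^{i\theta}),\qquad\mu(a,\theta)=\exp(\rho e^{i\theta})\,\rho^{-a}e^{-ia\theta}.$$
With $v=\rho e^{i\theta}$ we have $\partial_\theta\mu=(iv-ia)\mu=iv\big(1-\frac av\big)\mu$ and $\partial_\theta w=iv\,\partial_vW$. So (7) gives
$$\partial_\theta(\mu w)=\mu(a,\theta)\,E(a,\rho e^{i\theta})\,i\rho e^{i\theta}=:k(a,\theta).$$
The function $k$ is $A$-analytic on $\mathbb R^2$. Indeed $E\cdot iv=i\big(\frac{v\,e^{-N}N^a}{N-v}-a\,c(a)\big)$, where $N-\rho e^{i\theta}$ never vanishes as $\rho<N$, and $c(a)=\Gamma(a,N)$ is $A$-analytic by Theorem 2. Exponentials of complex arguments are covered by $e^{p+iq}=e^p(\cos q+i\sin q)$.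

Integrate over $[0,2\pi]$. Since $w(a,2\pi)=w(a,0)=W(a,\rho)$,
$$e^\rho\rho^{-a}\big(e^{-2\pi ia}-1\big)W(a,\rho)=\int_0^{2\pi}k(a,\theta)\,d\theta=:J(a),$$
and $J$ is $A$-analytic on $\mathbb R$ by (T3). As $e^{-2\pi ia}-1=-2ie^{-\pi ia}\sin\pi a$, this reads
$$\sin(\pi a)\,W(a,\rho)=\frac i2\,e^{\pi ia}e^{-\rho}\rho^aJ(a).\tag{8}$$
The right side is $A$-analytic, and for real $a$ it is real because the left side is. The function $W(\cdot,\rho)$ is real analytic. By (T4) it is $A$-analytic on $\mathbb R$.

**Step 5: $w$ is $A$-analytic on $\mathbb R^2$.** We go from the point $\rho$ to all points of the circle. Integrating $\partial_\theta(\mu w)=k$ from $0$ to $\theta$ and dividing by $\mu$, which never vanishes, we obtain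
$$w(a,\theta)=\mu(a,\theta)^{-1}\Big[\mu(a,0)W(a,\rho)+\theta\int_0^1k(a,\theta\tau)\,d\tau\Big].$$
The right side is $A$-analytic on $\mathbb R^2$ by Step 4 and (T3).

**Step 6: Cauchy's formula.** We express $L$ by $w$. For $u\ge N$ expand $\frac{\rho e^{i\theta}}{u-\rho e^{i\theta}}=\sum_{n\ge1}(\rho e^{i\theta}/u)^n$, uniformly in $\theta$. Since $1/\rho<R$, also $h(\rho^{-1}e^{-i\theta})=\sum_nh_n\rho^{-n}e^{-in\theta}$ uniformly. Multiplying and taking the mean over $\theta$, only equal indices survive, and
$$h(1/u)=h_0+\frac1{2\pi}\int_0^{2\pi}h(\rho^{-1}e^{-i\theta})\,\frac{\rho e^{i\theta}}{u-\rho e^{i\theta}}\,d\theta .$$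
Insert this in $L$. Fubini applies, because $h$ is bounded on the circle of radius $1/\rho$, $|u-\rho e^{i\theta}|\ge u-\rho$, and $\int_N^\infty\frac{e^{-u}u^a}{u-\rho}\,du<\infty$. Therefore
$$L(a)=h_0\,\Gamma(a+1,N)+\frac1{2\pi}\int_0^{2\pi}h(\rho^{-1}e^{-i\theta})\,\rho e^{i\theta}\,w(a,\theta)\,d\theta .$$
By (T5), composed with $x=\rho^{-1}\cos\theta$, $z=-\rho^{-1}\sin\theta$, the function $\theta\mapsto h(\rho^{-1}e^{-i\theta})$ is $A$-analytic on $\mathbb R$. So the integrand is $A$-analytic on $\mathbb R^2$ by Step 5, the integral is $A$-analytic in $a$ by (T3), and the first term is $A$-analytic by Theorem 2, since $h_0\in K$. Hence $L$ is $A$-analytic on $\mathbb R$. $\blacksquare$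

## One-variable exponential integrals with semialgebraic data

**Corollary 4.** *If $f,g:\mathbb R\to\mathbb R$ are semialgebraic over $\mathbb Q$ and $\int_{\mathbb R}e^{-f}|g|\,dx<\infty$, then $\int_{\mathbb R}e^{-f}g\,dx\in K$.*

For example, with $f(x)=x$, and $g(x)=\frac1x$ for $x\ge1$, $g(x)=0$ for $x<1$, the integral is $\int_1^\infty e^{-t}\frac{dt}t$, which we met in Theorem 2.

**Step 1: Nash functions are $A$-analytic.** A *Nash function* on an open interval is a function that is analytic and semialgebraic over $\mathbb Q$; an example is $\sqrt x$ on $(0,\infty)$. Real algebraic numbers lie in $K$, as $K$ is real closed. A Nash function $F$ satisfies $p(x,F(x))=0$ for some nonzero polynomial $p$ over $\mathbb Q$. At a real algebraic point $c$, the series $F(c+x)$ is then algebraic over $\mathbb Q(c)[x]$, hence over $\mathbb Q[x]$, so it is in $A_1$. The interval contains rational points, and by (T1) $F$ is $A$-analytic.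

**Step 2: cutting the line.** We bring $f$ and $g$ into a simple form. One-variable semialgebraic functions are piecewise Nash, and zero sets of Nash functions are finite unions of real algebraic points and intervals with real algebraic or infinite endpoints. So we can partition $\mathbb R$ into finitely many points and open intervals $I$ with endpoints real algebraic or $\pm\infty$, such that on each $I$ the functions $f,g$ are Nash, $f$ is constant or has nonvanishing derivative, and $g$ is either identically zero or nowhere zero. It suffices to treat one $I$, with $g$ nowhere zero.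

If $f=c$ on $I$, then $c$ is algebraic, being the value of $f$ at a rational point. The contribution is $e^{-c}\int_Ig$, where $\int_Ig$ converges absolutely and is a period. So it lies in $K$.

Otherwise $f$ is strictly monotone on $I$. Substituting $u=f(x)$, the contribution becomes
$$\int_Je^{-u}G(u)\,du,\qquad G=(g\circ f^{-1})\,|(f^{-1})'| ,$$
where $J=f(I)$ has endpoints real algebraic or $\pm\infty$, $G$ is Nash and nowhere zero on $J$, and $e^{-u}|G|$ is integrable. Cut $J$ into a compact middle part with real algebraic endpoints and one piece at each end.

**Step 3: the compact middle part.** Here $e^{-u}G(u)$ is $A$-analytic on $J$ by Step 1, so the integral is in $K$ by (T3) with $n=0$.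

**Step 4: a finite endpoint.** We remove the possible singularity by a root substitution. Let $\alpha$ be a finite left endpoint. By Newton–Puiseux, $G(u)=(u-\alpha)^{p/q}\,k\big((u-\alpha)^{1/q}\big)$ for $u>\alpha$ near $\alpha$, with integers $p$ and $q\ge1$, and a convergent series $k$ with $k(0)\ne0$. The coefficients of $k$ are real, since they are obtained one after another as limits of real quantities. Also $k$ is algebraic: $w^pk(w)=G(\alpha+w^q)$ satisfies a polynomial equation over $\mathbb Q(\alpha)(w)$, hence $k$ is algebraic over $\mathbb Q[w]$. So $k\in A_1$. Near $\alpha$ the factor $e^{-u}$ is bounded away from $0$, so $G$ is integrable there. This forces $p/q>-1$, that is, $p+q-1\ge0$. With $u=\alpha+w^q$ and a small rational $\eta>0$, the part over $(\alpha,\alpha+\eta^q)$ is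
$$\int_0^\eta e^{-\alpha-w^q}\,q\,w^{p+q-1}k(w)\,dw .$$
The integrand is given near $0$ by a series in $A_1$, so by (T1) it is $A$-analytic on an open interval around $[0,\eta]$ if $\eta$ is less than the radius of convergence of $k$. By (T3) the integral is in $K$. At a finite right endpoint $\beta$ the same works with $u=\beta-w^q$.

**Step 5: the endpoint $+\infty$.** By Newton–Puiseux at infinity (in the variable $1/u$), $G(u)=u^{p/q}k(u^{-1/q})$ for large $u$, with $k$ a real convergent algebraic series as in Step 4. Take a large integer $N$, so that this formula holds on $[N,\infty)$ and $N^{-1/q}$ is less than the radius of convergence of $k$. The part over $(N,\infty)$ is $\int_N^\infty e^{-u}u^{p/q}k(u^{-1/q})\,du\in K$ by Theorem 3, with $a=p/q$ and $m=0$.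

**Step 6: the endpoint $-\infty$ does not occur.** Since $G$ is nowhere zero, Newton–Puiseux in the variable $1/|u|$ gives $|G(u)|\ge\mathrm{const}\cdot|u|^r$ as $u\to-\infty$, for some rational $r$ and a positive constant. Then $e^{-u}|G(u)|\ge\mathrm{const}\cdot e^{|u|}|u|^r$ is not integrable near $-\infty$, contrary to the hypothesis.

Summing over the finitely many pieces gives $\int_{\mathbb R}e^{-f}g\,dx\in K$. $\blacksquare$
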